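# Psd quartic forms with smooth zero sets cut out by quadrics

## 1. Psd and sos forms, spherical zeros, quadratic varieties, fullness

**Definition 1 (psd, sos).** A real form $p(x)$, $x\in\mathbb R^n$, is *positive semidefinite* (psd) if $p(x)\ge 0$ for all $x\in\mathbb R^n$. It is a *sum of squares* (sos) if $p=\sum_j h_j^2$ for some real polynomials $h_j$. We write $P_{n,4}$ for the set of psd quartic forms in $n$ variables.

If $p$ is a quartic form and $p=\sum_j h_j^2$, the highest-degree parts of the $h_j$ cannot cancel (a sum of squares of real polynomials vanishes only if each one does), and neither can the lowest-degree parts. So every $h_j$ is a quadratic form, and "sos" means "sum of squares of quadratic forms". Two trivial remarks are used all the time. If $p$ is sos, so is its restriction to any linear subspace. If $A$ is a psd quadratic form on $\mathbb R^k$ and $q=(q_1,\dots,q_k)$ are quadratic forms, then $A(q_1,\dots,q_k)$ is sos, because $A$ is a sum of squares of linear forms.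

*Example.* In the variables $\sigma,x_1,x_2,x_3$ and for a real parameter $\varepsilon\ge0$, let
$$F_\varepsilon=\sigma^4+x_1^2x_2^2+x_1^2x_3^2+x_2^2x_3^2-4\sigma x_1x_2x_3+\varepsilon\sigma^2(x_1^2+x_2^2+x_3^2).\tag{1}$$
This is a perturbation of the Choi–Lam form $F_0$. It will be the seed of the whole construction, so let us understand it completely.

**Lemma 1.** For every $\varepsilon\ge0$ the form $F_\varepsilon$ is psd. It is sos if and only if $\varepsilon\ge\frac49$.

*Proof.* By the inequality between arithmetic and geometric means,
$$\sigma^4+x_1^2x_2^2+x_1^2x_3^2+x_2^2x_3^2\ \ge\ 4\,(\sigma^4x_1^4x_2^4x_3^4)^{1/4}=4|\sigma x_1x_2x_3| ,$$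
so $F_\varepsilon\ge\varepsilon\sigma^2|x|^2\ge0$.

If $\varepsilon\ge\frac49$, then
$$F_\varepsilon=\sigma^4+(x_2x_3-\tfrac23\sigma x_1)^2+(x_1x_3-\tfrac23\sigma x_2)^2+(x_1x_2-\tfrac23\sigma x_3)^2+(\varepsilon-\tfrac49)\sigma^2|x|^2 ,$$
since each of the three squares contributes $-\frac43\sigma x_1x_2x_3$ and $\frac49\sigma^2x_i^2$. This is sos.

Conversely let $F_\varepsilon=\sum_jh_j^2$ with quadratic forms $h_j$. There is no $x_i^4$ in $F_\varepsilon$, and its coefficient is the sum of the squares of the $x_i^2$-coefficients of the $h_j$. So no $h_j$ contains $x_i^2$, and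
$$h_j=\alpha_j\sigma^2+\sum_{i=1}^3\beta_{ji}\,\sigma x_i+\gamma_{j1}x_2x_3+\gamma_{j2}x_1x_3+\gamma_{j3}x_1x_2 .$$
Compare the coefficients of $\sigma^2x_i^2$, of $x_k^2x_l^2$ and of $\sigma x_1x_2x_3$:
$$\sum_j\beta_{ji}^2=\varepsilon,\qquad \sum_j\gamma_{ji}^2=1,\qquad 2\sum_{i=1}^3\sum_j\beta_{ji}\gamma_{ji}=-4 .$$
By Cauchy–Schwarz $4\le2\cdot3\sqrt\varepsilon$, that is, $\varepsilon\ge\frac49$. $\square$

**Definition 2 (spherical zeros).** For $G\in P_{n,4}$ the set of spherical zeros is $Z(G)=G^{-1}(0)\cap\mathbb S^{n-1}$, where $\mathbb S^{n-1}\subset\mathbb R^n$ is the unit sphere. For a family $I$ of forms, $Z(I)$ denotes the common zero set in $\mathbb S^{n-1}$.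

*Example.* Let $\varepsilon>0$. If $F_\varepsilon=0$ then $\sigma x=0$ by the inequality $F_\varepsilon\ge\varepsilon\sigma^2|x|^2$. If $x=0$, then $F_\varepsilon=\sigma^4$ forces $\sigma=0$ as well, which is impossible on the sphere. So $\sigma=0$ and $\sum_{i<j}x_i^2x_j^2=0$, which leaves at most one nonzero $x_i$. Hence $Z(F_\varepsilon)$ consists of the six points at which one $x_i$ is $\pm1$ and all other coordinates vanish.

**Definition 3 (quadratic variety).** $Z(G)$ is a *quadratic variety* if it is the common zero set in $\mathbb S^{n-1}$ of some family of real quadratic forms.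

*Example.* $Z(F_\varepsilon)$, $\varepsilon>0$, is the common zero set of $\sigma^2,x_1x_2,x_1x_3,x_2x_3$. By contrast, three pairs $\pm v_1,\pm v_2,\pm v_3$ of distinct points on $\mathbb S^1$ are not the common zero set of quadratic forms: a nonzero binary quadratic form vanishes on at most two lines, and the zero form vanishes everywhere.

**Definition 4 (full submanifold).** "Submanifold" means embedded $C^\infty$ submanifold. A submanifold of $\mathbb S^{n-1}\subset\mathbb R^n$ is *full* if it is not contained in any proper linear subspace of $\mathbb R^n$.

*Example.* The equator $\mathbb S^2\cap\{x_3=0\}$ is not full. The parallel $\mathbb S^2\cap\{x_3=\frac12\}$ is full: it lies in an affine plane, but a linear form $\lambda_1x_1+\lambda_2x_2+\lambda_3x_3$ that is constantly $0$ on it has $\lambda_1=\lambda_2=0$ and then $\lambda_3=0$.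

## 2. Does a smooth connected quadratic zero set force a sum of squares?

The form $F_\varepsilon$ with $0<\varepsilon<\frac49$ is psd and not sos, and its zero set is a quadratic variety. But the zero set is six isolated points inside the hyperplane $\sigma=0$. Suppose we forbid this and demand that the zero set be a nice manifold. The following conjecture is taken from Jianquan Ge and Zizhou Tang, "Isoparametric polynomials and sums of squares", arXiv:1811.05587 (2018).

**Conjecture.** Let $G\in P_{n,4}$ be a psd quartic form, such that the set of spherical zeros is a quadratic variety and a connected full submanifold of $\mathbb R^n$ with positive dimension and positive codimension in the sphere. Then $G$ is sos, i.e., a sum of squares of quadratic forms.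

Is it true? We shall prove that it is false, and determine exactly in which dimensions it fails.

**Theorem A.** For every $n\ge 6$ there is a psd quartic form $G$ in $n$ variables such that $Z(G)$ is a quadratic variety and a compact connected full smooth submanifold of $\mathbb S^{n-1}$ of positive dimension and positive codimension, but $G$ is not sos.

**Theorem B.** If $n\le5$, every $G$ satisfying the hypotheses of the conjecture is sos. Moreover, if $Z(G)$ has codimension $1$ in the sphere, then $G=cq^2$ with $c\ge0$ and $q$ a quadratic form, for every $n$.

Sections 3–6 lead to Theorem A. For $n=6$ the zero set will be the rational normal quintic curve. Sections 7–13 prove Theorem B.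

## 3. Tori, twisted cubics, and matrices with few columns

Let us try small $n$. For $n\le2$ there is no submanifold of $\mathbb S^{n-1}$ with positive dimension and positive codimension. For $n=3$ the hypotheses are never satisfied: a nonzero quadratic form $q$ vanishing on a full $V$ is indefinite of rank at least $3$ (fact (c) of Section 7), so here it has signature $(2,1)$ or $(1,2)$. Its zero set on $\mathbb S^2$ is then two disjoint circles interchanged by $-1$. A compact curve $V=-V$ inside them is the union of both, and is not connected.

For $n=4$ there is a surface: $q=x_1^2+x_2^2-x_3^2-x_4^2$ vanishes on $\mathbb S^3$ along the torus $x_1^2+x_2^2=x_3^2+x_4^2=\frac12$, which is connected and full. The form $q^2$ is an admissible $G$, and Theorem B says that up to a constant factor it is the only one with this zero set.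

For $n=4$ there is also a curve. Consider the matrix and its $2\times2$ minors
$$\begin{pmatrix}x_0&x_1&x_2\\x_1&x_2&x_3\end{pmatrix},\qquad Q_0=x_0x_2-x_1^2,\quad Q_1=x_0x_3-x_1x_2,\quad Q_2=x_1x_3-x_2^2 .\tag{2}$$
The minors vanish iff $s\cdot(\text{row }2)=t\cdot(\text{row }1)$ for some $(s,t)\in\mathbb S^1$, i.e. $sx_1=tx_0$, $sx_2=tx_1$, $sx_3=tx_2$, i.e. $x$ is a multiple of $(s^3,s^2t,st^2,t^3)$. Since this vector changes sign with $(s,t)$, the spherical zero set of $Q_0,Q_1,Q_2$ is a single closed curve, the twisted cubic. It is full because the four monomials are linearly independent. If $A$ is a positive definite quadratic form on $\mathbb R^3$, then $A(Q_0,Q_1,Q_2)$ vanishes exactly there, and it is sos.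

This suggests the first plan for a counterexample. Let $V$ be the locus where a $2\times f$ matrix of linear forms, with rows $X$ and $Y$, has rank at most $1$, and let
$$p_{ij}=X_iY_j-X_jY_i$$
be its minors. Put $G=Q(p)$ with a quadratic form $Q$ in the minors. For $G\ge0$ with zero set exactly $V$, we do not need $Q$ to be positive definite. It suffices that $Q$ be positive on those nonzero $p$ which have the shape $X\wedge Y$.

**Definition 5 (decomposable bivector).** An element $p=\sum_{i<j}p_{ij}\,e_i\wedge e_j$ of $\Lambda^2\mathbb R^f$ is *decomposable* if $p=X\wedge Y$ for some $X,Y\in\mathbb R^f$, i.e. $p_{ij}=X_iY_j-X_jY_i$. This holds iff the *Plücker relations*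
$$p_{ij}p_{kl}-p_{ik}p_{jl}+p_{il}p_{jk}=0\qquad(i<j<k<l)\tag{3}$$
hold.

*Example.* $e_1\wedge e_2+e_3\wedge e_4$ is not decomposable, since (3) for the indices $1,2,3,4$ reads $1\cdot1-0+0=0$.

How large must $f$ be for this plan to give anything? For $f\le3$ there are no Plücker relations, every bivector is decomposable, and $Q$ must be positive definite. For $f=4$ there is one relation $P=p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}$, and here the plan stops. By Finsler's lemma, a quadratic form $Q$ with $Q>0$ on $\{P=0\}\setminus0$ can be corrected to a positive definite form $Q+\lambda P$. Since $P$ vanishes identically on minors, $Q(p)=(Q+\lambda P)(p)$ is sos. So we need at least five columns. With several Plücker relations a $Q$ that cannot be corrected may exist, but we must still find one.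

The form $F_\varepsilon$ tells us where to look. If $G$ restricts to $F_\varepsilon$ with $0<\varepsilon<\frac49$ on some $4$-dimensional subspace, then $G$ is not sos. So we look for five columns whose minors, on a $4$-dimensional subspace with coordinates $\sigma,x_1,x_2,x_3$, are up to constants the monomials $\sigma^2$, $\sigma x_i$, $x_ix_j$ that occur in $F_\varepsilon$. With distinct reals $d_1,d_2,d_3$, the columns
$$\binom{x_1}{d_1x_1},\quad\binom{x_2}{d_2x_2},\quad\binom{x_3}{d_3x_3},\quad\binom0\sigma,\quad\binom\sigma0\tag{4}$$
do this:
$$p_{ij}=(d_j-d_i)x_ix_j\ (i<j\le3),\qquad p_{i4}=\sigma x_i,\qquad p_{i5}=-d_i\sigma x_i,\qquad p_{45}=-\sigma^2 .\tag{5}$$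
On this subspace alone the rank-one locus is the six points of $Z(F_\varepsilon)$. We now add variables, so that these six points become part of a connected manifold, and find a $Q$ that stays positive on all decomposable bivectors.

## 4. A rank-one locus that is a connected manifold

Fix distinct reals $d_1,d_2,d_3$, for instance $(0,1,-1)$. Let $n\ge6$. If $n=6+2m$ put $e=5$, $r=m\ge0$. If $n=7+2m$ put $e=4$, $r=m+1\ge1$. In both cases $n=(e+1)+2r$. Consider the matrix with $f=e+r\ge5$ columns
$$\binom{x_i}{d_ix_i+z_0}\ (i=1,2,3),\qquad\binom{z_0}{z_1},\qquad\binom{z_1}{z_2}\ (\text{only if }e=5),\qquad\binom{y_j}{y_j'}\ (j=1,\dots,r),\tag{6}$$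
in this order, and rows $X,Y$. The entries are linear forms in the $n$ variables
$$a=(x_1,x_2,x_3,z_0,z_1,[z_2],y_1,y_1',\dots,y_r,y_r'),$$
where brackets mean "only if $e=5$". Note that for $e=4$ the fifth column is $\binom{y_1}{y_1'}$. Let $p(a)=X\wedge Y\in\Lambda^2\mathbb R^f$; its coordinates $p_{ij}(a)$ are quadratic forms. Put
$$V=\{a\in\mathbb S^{n-1}:\ p_{ij}(a)=0\ \text{for all }i<j\},$$
a quadratic variety by definition.

**Step 1: parametrize $V$.** The aim is to write $V$ as the image of $\mathbb S^1\times\mathbb S^r$. We have $p(a)=0$ iff the rows are dependent, i.e. iff $sY=tX$ for some $v=(s,t)\in\mathbb S^1$. For the columns $\binom{y_j}{y_j'}$ this says $(y_j,y_j')=c_j\,(s,t)$ with $c_j\in\mathbb R$. The other columns give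
$$(t-sd_i)x_i=sz_0\ (i=1,2,3),\qquad sz_1=tz_0,\qquad[\,sz_2=tz_1\,].\tag{7}$$
For each $v$ the solution space of (7) is one-dimensional:

* If $s=0$, then $t\ne0$, so all variables in (7) vanish except the last one ($z_2$ if $e=5$, $z_1$ if $e=4$), which is free.
* If $s\ne0$ and $t/s\ne d_1,d_2,d_3$, every variable is determined by $z_0$, which is free.
* If $s\neq 0$ and $t/s=d_i$, the $i$-th equation gives $z_0=0$, hence $z_1=[z_2]=0$ and $x_j=0$ for $j\ne i$; $x_i$ is free.

Let $D(s,t)=\prod_{i=1}^3(t-d_is)$, and let $\varphi(s,t)\in\mathbb R^{e+1}$ have the components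
$$x_i=s^{e-2}\frac{D}{t-d_is},\qquad z_0=s^{e-3}D,\qquad z_1=s^{e-4}tD,\qquad[\,z_2=t^2D\,],\tag{8}$$
all of them binary forms of degree $e$. They satisfy (7): $(t-sd_i)x_i=s^{e-2}D=sz_0$, then $sz_1=s^{e-3}tD=tz_0$, and for $e=5$, $sz_2=st^2D=tz_1$. They form a basis of the binary forms of degree $e$. Indeed, set $s=1$: the three polynomials $D/(t-d_i)$ span the polynomials of degree $\le2$ (Lagrange interpolation at the distinct $d_i$), and $D,tD,[t^2D]$ have degrees $3,4,[5]$. In particular, $\varphi(v)\ne0$ for $v\ne0$, as $s^e$ and $t^e$ are combinations of the components. So $\varphi(v)$ spans the solution space of (7). Put $\hat\varphi=\varphi/|\varphi|$ on $\mathbb S^1$. Since $|v|=1$ and $|\hat\varphi(v)|=1$, $V$ is the image of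
$$\Psi:\mathbb S^1\times\mathbb S^r\to\mathbb S^{n-1},\qquad\Psi(v,c)=(c_0\hat\varphi(v),c_1v,\dots,c_rv).$$

*Example.* For $n=6$ and $(d_1,d_2,d_3)=(0,1,-1)$ we have $e=5$, $r=0$, $D=t^3-s^2t$, and
$$\varphi=\big(s^3(t^2-s^2),\ s^3t(t+s),\ s^3t(t-s),\ s^2(t^3-s^2t),\ s(t^4-s^2t^2),\ t^5-s^2t^3\big).$$
In suitable linear coordinates this is $(s^5,s^4t,\dots,t^5)$, so $V$ is the rational normal quintic curve. The values $t/s=d_i$ give the points where only $x_i$ is nonzero, which are exactly the zeros of $F_\varepsilon$.

**Step 2: determine the fibres of $\Psi$.** This is to show that $V$ does not cross itself. In linear coordinates on $\mathbb R^{e+1}$, $\varphi$ is $(s^e,s^{e-1}t,\dots,t^e)$, so the line $[\varphi(v)]$ determines the line $[v]$. Let $\Psi(v,c)=\Psi(v',c')$. Some $c_j\ne0$. If $j\ge1$, then $c_jv=c_j'v'$ gives $v'=\pm v$. If $j=0$, then $[\varphi(v)]=[\varphi(v')]$ gives $v'=\pm v$. For $v'=v$ we get $c'=c$. For $v'=-v$, as $\hat\varphi(-v)=(-1)^e\hat\varphi(v)$, we get $c'=((-1)^ec_0,-c_1,\dots,-c_r)$. So the fibres of $\Psi$ are exactly the orbits of the involution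
$$(v,c)\mapsto\big(-v,((-1)^ec_0,-c_1,\dots,-c_r)\big),$$
which is free because $v\mapsto-v$ has no fixed point.

**Step 3: $\Psi$ is an immersion.** This makes the image smooth. First, $\varphi:\mathbb R^2\setminus0\to\mathbb R^{e+1}$ is an immersion: if $s\ne0$, the pair $(s^e,s^{e-1}t)$ has Jacobian $es^{e-1}\cdot s^{e-1}\neq0$, and if $t\ne0$ use $(t^e,t^{e-1}s)$. Write $v=(\cos\theta,\sin\theta)$ and $v^\perp=dv/d\theta$. By Euler's identity $d\varphi_v(v)=e\varphi(v)$, so $d\varphi_v(v^\perp)$ is not a multiple of $\varphi(v)$. Therefore $\hat\varphi'=d\hat\varphi/d\theta\ne0$, and $\hat\varphi'\perp\hat\varphi$ as $|\hat\varphi|=1$. If $d\Psi(\dot\theta,\dot c)=0$, then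
$$\dot c_0\hat\varphi+c_0\dot\theta\,\hat\varphi'=0,\qquad\dot c_jv+c_j\dot\theta\,v^\perp=0\quad(j\ge1).$$
By orthogonality $\dot c=0$ and $c_j\dot\theta=0$ for all $j\ge0$. Some $c_j\ne0$, so $\dot\theta=0$.

**Step 4: collect the properties of $V$.** Here we check the hypotheses of the conjecture. The quotient of $\mathbb S^1\times\mathbb S^r$ by the free involution is a compact manifold, and $\Psi$ induces an injective immersion of it. So $V$ is a compact embedded submanifold, of dimension $r+1\ge1$ and codimension $(n-1)-(r+1)=e+r-1\ge4$ in the sphere.

$V$ is connected: this is clear if $r\ge1$. If $r=0$, then $e=5$, $\mathbb S^0=\{\pm1\}$, and $-\hat\varphi(v)=\hat\varphi(-v)$, so $V=\hat\varphi(\mathbb S^1)$.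

$V$ is full: let a linear form $L=L_0+L_1+\dots+L_r$ vanish on $V$, where $L_j$ is its part in the $j$-th block. Taking for $c$ the $j$-th standard basis vector, we see that $L_0(\hat\varphi(v))=0$ and $L_j(v)=0$ for all $v$. The components of $\varphi$ are linearly independent functions, and so are those of $v$. So $L=0$.

The parity of $e$ matters only for $r=0$: with $e=4$, $r=0$ ($n=5$) we would have $\hat\varphi(-v)=\hat\varphi(v)$ and $V=\hat\varphi(\mathbb S^1)\cup-\hat\varphi(\mathbb S^1)$. These two curves are disjoint, since $[\varphi(v)]$ determines $\pm v$ and thereby $\hat\varphi(v)$, so $V$ would be disconnected. That is why odd $n$ starts at $7$.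

## 5. A quadratic form positive on decomposable bivectors

Fix $0<\varepsilon<\frac49$. For $p\in\Lambda^2\mathbb R^f$ put
$$S=-p_{45},\quad U_i=p_{i4}\ (i\le3),\quad W_1=\frac{p_{23}}{d_3-d_2},\quad W_2=\frac{p_{13}}{d_3-d_1},\quad W_3=\frac{p_{12}}{d_2-d_1},$$
$$\ell_i=p_{i5}+d_ip_{i4}\ (i\le3),$$
$$Q_0=S^2+W_1^2+W_2^2+W_3^2-4U_1W_1+\varepsilon(U_1^2+U_2^2+U_3^2),$$
$$R=\ell_1^2+\ell_2^2+\ell_3^2+\sum_{i<j,\ j\ge6}p_{ij}^2 .$$
The names follow (5): on the subspace (4) one has $S=\sigma^2$, $U_i=\sigma x_i$, $W_1=x_2x_3$, $W_2=x_1x_3$, $W_3=x_1x_2$, $\ell_i=0$, and $Q_0$ becomes $F_\varepsilon$. The form $R$ measures how far $p$ is from the linear relations that hold on (4). As a form on all of $\Lambda^2\mathbb R^f$, $Q_0$ is not psd: at $W_1=2$, $U_1=1$ and all else $0$ it is $4-8+\varepsilon<0$. So the Plücker relations have to be used.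

**Proposition 1.** If $p\ne0$ is decomposable and $R(p)=0$, then $Q_0(p)>0$.

**Step 1: rewrite the Plücker relations.** The purpose is to express everything through $S,U,W$. $R(p)=0$ means that only the $p_{ij}$ with $i<j\le5$ can be nonzero, and that $p_{i5}=-d_iU_i$. For $i<j\le3$, (3) with the indices $i,j,4,5$ reads $p_{ij}p_{45}-p_{i4}p_{j5}+p_{i5}p_{j4}=0$, i.e.
$$-S\,p_{ij}+d_jU_iU_j-d_iU_iU_j=0,\qquad\text{so}\qquad S\,p_{ij}=(d_j-d_i)U_iU_j .$$
Therefore
$$SW_1=U_2U_3,\qquad SW_2=U_1U_3,\qquad SW_3=U_1U_2.\tag{9}$$
Put $m_i=U_iW_i$ and $\alpha_1=d_3-d_2$, $\alpha_2=d_3-d_1$, $\alpha_3=d_2-d_1$, so that $p_{23}=\alpha_1W_1$, $p_{13}=\alpha_2W_2$, $p_{12}=\alpha_3W_3$. The relations for $1234$ and $1235$, namely $p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0$ and $p_{12}p_{35}-p_{13}p_{25}+p_{15}p_{23}=0$, become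
$$\alpha_1m_1-\alpha_2m_2+\alpha_3m_3=0,\qquad d_1\alpha_1m_1-d_2\alpha_2m_2+d_3\alpha_3m_3=0 .$$
The coefficient columns are $\alpha_1(1,d_1)$, $-\alpha_2(1,d_2)$, $\alpha_3(1,d_3)$. As the $d_i$ are distinct and the $\alpha_i$ nonzero, the rank is $2$. The vector $(1,1,1)$ is a solution: $\alpha_1-\alpha_2+\alpha_3=0$, and $d_1(d_3-d_2)-d_2(d_3-d_1)+d_3(d_2-d_1)=0$. So
$$m_1=m_2=m_3.\tag{10}$$

**Step 2: the case $S\ne0$.** Here the point is that $p$ looks like a value on the subspace (4). Multiplying $p$ by a nonzero scalar does not change the sign of $Q_0$, so let $S=1$. By (9), $W_1=U_2U_3$ etc., and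
$$Q_0=1+U_2^2U_3^2+U_1^2U_3^2+U_1^2U_2^2-4U_1U_2U_3+\varepsilon|U|^2\ \ge\ \varepsilon|U|^2$$
by the same inequality as in Lemma 1. If $U\ne0$ this is positive; if $U=0$, then $Q_0=1$.

**Step 3: the case $S=0$.** These bivectors are not values on (4), and the dangerous term is $-4U_1W_1=-4m_1$. Relation (10) removes it. By (9), $U_iU_j=0$ for $i\ne j$, so some $U_i=0$, so some $m_i=0$, so by (10) all $m_i=0$. Thus $Q_0=|W|^2+\varepsilon|U|^2$. If this were $0$, then $p_{ij}$ $(i<j\le3)$, $p_{i4}$, $p_{i5}=-d_iU_i$ and $p_{45}=-S$ would all vanish, so $p=0$. Hence $Q_0>0$. $\square$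

The summand with $\varepsilon>0$ is needed here: for $\varepsilon=0$ the decomposable $p$ with $U_1=1$, $p_{15}=-d_1$ and all else zero, i.e. $p=e_1\wedge(e_4-d_1e_5)$, would give $Q_0=0$.

**Proposition 2.** There is $K>0$ such that $Q=Q_0+KR$ satisfies $Q(p)>0$ for every decomposable $p\ne0$.

*Proof.* The set $\Delta$ of decomposable $p$ with $|p|=1$ is compact, since it is defined by the closed conditions (3) on the unit sphere. By Proposition 1, $Q_0>0$ on $\Delta\cap\{R=0\}$, hence on a relatively open neighborhood $N$ of this set in $\Delta$. On $N$ any $K>0$ works because $R\ge0$. On the compact set $\Delta\setminus N$ we have $R\ge\rho$ for some $\rho>0$ and $Q_0\ge-M$ for some $M>0$, so any $K>M/\rho$ works. Homogeneity gives the statement for all decomposable $p\ne0$. $\square$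

## 6. Quartic forms violating the conjecture for every $n\ge6$

*Proof of Theorem A.* Let $G(a)=Q(p(a))$, with $p(a)$ from Section 4 and $Q$ from Proposition 2. It is a quartic form on $\mathbb R^n$. As $p(a)=X\wedge Y$ is decomposable, $G(a)\ge0$, with equality iff $p(a)=0$. So $G$ is psd and $Z(G)=V$. By Section 4, $V$ is a quadratic variety and a compact connected full submanifold of positive dimension and positive codimension.

It remains to see that $G$ is not sos. Restrict $G$ to the $4$-dimensional subspace given by $z_0=0$, $z_1=\sigma$, with $z_2=0$ if $e=5$, with $(y_1,y_1')=(\sigma,0)$ if $e=4$, and with all remaining $y_j,y_j'$ equal to $0$. Then the first five columns of (6) are those of (4), and all other columns are $0$. By (5), $R=0$ and $G$ restricts to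
$$S^2+W_1^2+W_2^2+W_3^2-4U_1W_1+\varepsilon|U|^2=F_\varepsilon .$$
As $\varepsilon<\frac49$, $F_\varepsilon$ is not sos by Lemma 1, so $G$ is not sos. $\square$

The conjecture is therefore false for every $n\ge6$.

## 7. The complexified zero set in dimensions up to five

From here on, $G$ is a form as in the conjecture, $V=Z(G)$ and $m=\dim V$. Let $I$ be the real vector space of quadratic forms vanishing on $V$, and $k=\dim I$. Then $V=-V$, $V=Z(I)$ because $V$ is a quadratic variety, and $k\ge1$ because $V\ne\mathbb S^{n-1}$. The plan is to show that $G=A(q)$ for a quadratic form $A$ in a basis $q$ of $I$, and that $A$ is psd. The first needs algebraic geometry of the complexification of $V$, the second needs enough real values of $q$.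

We use the following textbook facts about complex projective varieties. An irreducible nondegenerate variety of dimension $m$ in $\mathbb P^N$ has degree at least $N-m+1$; an irreducible nondegenerate curve of degree $3$ in $\mathbb P^3$ is a twisted cubic. By Bertini, a general hyperplane section of an irreducible variety of dimension at least $2$ is irreducible and reduced, and a general hyperplane meets a curve of degree $d$ transversally in $d$ distinct smooth points. Two coprime quadratic forms cut out a scheme purely of codimension $2$ and of degree $4$, whose coordinate ring is Cohen–Macaulay. "General" refers to a nonempty Zariski open set of hyperplanes; such a set always contains real hyperplanes.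

**(a) Analyticity.** $V$ is semialgebraic and a $C^\infty$ submanifold, so near each of its points it is the graph of a $C^\infty$ map with semialgebraic graph. Such maps are real analytic (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Prop. 8.1.8). So $V$ is a connected analytic manifold, and an analytic (real or complex valued) function on $V$ that vanishes on a nonempty open subset vanishes on $V$. Consequently, if a product of two analytic functions vanishes on $V$, one of the factors does: where the first is nonzero, the second vanishes on an open set. Also, every nonempty open subset of $V$ spans $\mathbb R^n$, as a linear form vanishing on it vanishes on $V$, which is full.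

**(b) The variety $X$.** Let $X\subset\mathbb P^{n-1}_{\mathbb C}$ be the Zariski closure of $V/\pm$. It is irreducible, because a product of forms vanishing on $V$ has a factor vanishing on $V$ by (a). It is nondegenerate: a complex linear form vanishing on $V$ has real and imaginary parts vanishing on $V$, hence is $0$. It is defined over $\mathbb R$. It has dimension $m$, because the dimension of a semialgebraic set equals that of its Zariski closure. Finally $X(\mathbb R)=V/\pm$, because all $q\in I$ vanish on $X$ and $V=Z(I)$. The complex quadratic forms vanishing on $X$ form the space $I_{\mathbb C}=I\otimes\mathbb C$ (take real and imaginary parts).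

**(c) Quadrics through $X$.** Every nonzero $q\in I_{\mathbb C}$ has rank $\ge3$, hence is irreducible: a form of rank $\le2$ is a product of two linear forms, one of which would vanish on $V$ by (a), contradicting fullness. Every nonzero $q\in I$ is indefinite, because the zero set of a nonzero semidefinite form is a proper linear subspace. If $k=1$, then $V=Z(q)$ with $q$ indefinite. An indefinite $q$ has a zero on the sphere with nonzero gradient (after diagonalization, a combination of a positive and a negative direction). Near it $Z(q)$ has dimension $n-2$, so $m=n-2$. Hence, if $V$ has codimension $\ge2$, then $k\ge2$.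

**(d) Vanishing gradient.** Since $G\ge0$ and $G=0$ on $V$, we have $\nabla G=0$ on $V$, hence on $X$. We say that $G$ is *singular along $X$*.

**(e) Restriction to hyperplanes.** For a hyperplane $H=\{\ell=0\}$, the restriction $q\mapsto q|_H$ is injective on $I_{\mathbb C}$: if $q|_H=0$, then $q=\ell\ell'$, which has rank $\le2$, so $q=0$ by (c).

**(f) Division by a linear form.** Let $q$ be a basis of $I$, $A$ a quadratic form and $\ell\ne0$ a linear form with $G-A(q)=\ell c$ for a cubic form $c$. Then $c$ is singular along $X$. Indeed $G-A(q)$ is singular along $X$, since $q$ vanishes on $X$. Now $\ell c=0$ on $X$ and $\ell\not\equiv0$ on $X$, so $c=0$ on $X$ by irreducibility. Then $\nabla(\ell c)=c\nabla\ell+\ell\nabla c$ shows that $\ell\nabla c=0$ on $X$, so $\nabla c=0$ on $X$.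

## 8. Codimension one: $G=cq^2$

The purpose here is the last statement of Theorem B, for all $n$. Let $m=n-2$ and $0\ne q\in I$. As $q$ is irreducible and $\dim X=n-2$, $X=\{q=0\}$ and the ideal of $X$ is $(q)$. So $q\mid G$, say $G=qr$ with a real quadratic form $r$. The partial derivatives of $q$ are linear forms, not all zero, so by fullness $\nabla q$ is nonzero on a nonempty open subset of $V$. At a point of this subset $q$ takes both signs in every neighborhood, and $qr\ge0$ forces $r\ge0$ where $q>0$ and $r\le0$ where $q<0$. So $r=0$ at this point by continuity. Hence $r=0$ on an open subset of $V$, on $V$ by (a), and on $X$. So $q\mid r$, i.e. $r=cq$ with a constant $c$, and $G=cq^2$ with $c\ge0$. In particular $G$ is sos.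

For $n\le2$ nothing is to be shown; for $n=3$, $V$ has codimension $1$. For $n\le5$ the remaining cases are $(n,m)=(4,1),(5,2),(5,1)$. In all of them the codimension is at least $2$, so $k\ge2$.

## 9. Parity of the degree, and quartics singular along a twisted cubic

**Lemma 2 (parity).** If $m=1$, then $\deg X$ is odd.

*Proof.* A general real hyperplane $\{\ell=0\}$ meets $X$ transversally in $\deg X$ distinct smooth points of $X$. The nonreal ones come in conjugate pairs, so $\deg X\equiv N\pmod2$, where $N$ is the number of real ones. These lie in $X(\mathbb R)=V/\pm$. Near a smooth real point, $X(\mathbb R)$ is a curve whose tangent line is the real part of the tangent line of $X$, so by transversality $\ell$ has a simple zero on $V$ there.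

$V$ is a compact connected $1$-manifold, a circle, with the free involution $-1$. Pick $v\in V$ with $\ell(v)\ne0$ and let $B$ be one of the two arcs from $v$ to $-v$. The arc $-B$ has the same end points. If $-B=B$, the involution would interchange the ends of an interval and have a fixed point. So $-B$ is the other arc, and the interior of $B$ contains exactly one point of each pair $\pm w\ne\pm v$. So $\ell$ has exactly $N$ zeros on $B$, all simple, and $\ell(-v)=-\ell(v)$ has the opposite sign. Hence $N$ is odd. $\square$

**Lemma 3 (twisted cubic).** Let $C\subset\mathbb P^3$ be a twisted cubic defined over $\mathbb R$ with $C(\mathbb R)\ne\emptyset$. Let $G$ be a psd quartic form on $\mathbb R^4$ with $\nabla G=0$ on $C$. Then $G=A(Q_0,Q_1,Q_2)$, where $A$ is a psd quadratic form and $Q_i$ is a basis of the quadratic forms vanishing on $C$. Moreover, a cubic form singular along $C$ is $0$.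

**Step 1: coordinates, and the $Q_i$ on secant lines.** The aim is to know $Q_0,Q_1,Q_2$ on all secants. $C$ is a real curve of genus $0$ with a real point, so it is $\mathbb P^1$ over $\mathbb R$, embedded by the complete system $\mathcal O(3)$. So in real coordinates $C$ is the closure of $\{\gamma(t)=(1,t,t^2,t^3)\}$. Restriction of quadratic forms to $C$ maps a $10$-dimensional space onto the $7$-dimensional space of binary sextics, so the quadrics containing $C$ form a $3$-dimensional space, spanned by the forms (2). Since $Q_i(\gamma)=0$, $Q_i(a\gamma(s)+b\gamma(t))$ is $ab$ times twice the polar bilinear form. This is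
$$s^2+t^2-2st,\qquad s^3+t^3-st^2-s^2t,\qquad st^3+s^3t-2s^2t^2$$
for $i=0,1,2$, so
$$(Q_0,Q_1,Q_2)(a\gamma(s)+b\gamma(t))=ab(s-t)^2\,(1,\ s+t,\ st).\tag{11}$$

**Step 2: $G$ on secant lines.** We want to find the same shape for $G$. Let $\Gamma$ be the symmetric $4$-linear form with $\Gamma(x,x,x,x)=G(x)$. As $\nabla G=0$ on $C$, $\Gamma(\gamma,\gamma,\gamma,\cdot)=0$, and differentiating in $t$, $\Gamma(\gamma,\gamma,\gamma',\cdot)=0$. Expanding,
$$G(a\gamma(s)+b\gamma(t))=6a^2b^2g(s,t),\qquad g=\Gamma(\gamma(s),\gamma(s),\gamma(t),\gamma(t)),$$
since all other terms contain some $\gamma$ three times. Write $\gamma(t)=\gamma(s)+(t-s)\gamma'(s)+(t-s)^2\eta(s,t)$ with $\eta$ polynomial. In $\Gamma(\gamma(s),\gamma(s),\cdot,\cdot)$ every term with $\gamma(s)$ or $\gamma'(s)$ in a further slot vanishes, so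
$$g=(t-s)^4h,\qquad h=\Gamma(\gamma(s),\gamma(s),\eta,\eta).$$
The polynomial $g$ is symmetric of degree $\le6$ in each variable, so $h$ is symmetric of degree $\le2$ in each variable. Such $h$ are spanned by $1$, $s+t$, $st$, $s^2+t^2=(s+t)^2-2st$, $st(s+t)$, $s^2t^2$, i.e. they are the polynomials of total degree $\le2$ in $s+t$ and $st$. So $6h=A(1,s+t,st)$ for a quadratic form $A$ on $\mathbb R^3$, and
$$G(a\gamma(s)+b\gamma(t))=a^2b^2(s-t)^4A(1,s+t,st).\tag{12}$$

**Step 3: the identity holds everywhere.** We compare (11) and (12): $G=A(Q_0,Q_1,Q_2)$ at all points $a\gamma(s)+b\gamma(t)$. The Jacobian determinant of $(a,b,s,t)\mapsto a\gamma(s)+b\gamma(t)$ is $\det(\gamma(s),\gamma(t),a\gamma'(s),b\gamma'(t))=\pm ab(s-t)^4\not\equiv0$ (a confluent Vandermonde determinant). So these points are Zariski dense and $G=A(Q_0,Q_1,Q_2)$ identically.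

**Step 4: $A$ is psd.** For this we need many real values, and we use secants through conjugate points too. Let $\sigma,\pi$ be real with $\sigma^2\ne4\pi$. The roots $s,t$ of $z^2-\sigma z+\pi$ are real or conjugate, so $\gamma(s)+\gamma(t)$ is real, and (12) gives
$$0\le G(\gamma(s)+\gamma(t))=(\sigma^2-4\pi)^2A(1,\sigma,\pi).$$
So $A(1,\sigma,\pi)\ge0$ for a dense set of $(\sigma,\pi)$, hence for all, and $A$ is psd by homogeneity and continuity. Passing to another basis of the quadrics changes $A$ by a linear substitution.

**Step 5: cubics.** Let a cubic form be singular along $C$. On a line joining two points of $C$ it is a binary cubic with two double zeros, hence $0$. The secant lines are dense by Step 3, so the cubic is $0$. $\square$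

## 10. Curves in $\mathbb S^3$ and surfaces in $\mathbb S^4$

**The case $(n,m)=(4,1)$.** We show that $X$ is a twisted cubic. Two independent elements of $I$ are irreducible by (c), hence coprime, so $X$ lies in a curve of degree $4$ and $\deg X\le4$. As $X$ is nondegenerate, $\deg X\ge3$, and by Lemma 2 $\deg X=3$. So $X$ is a twisted cubic with real points. By (d) and Lemma 3, $G=A(Q_0,Q_1,Q_2)$ with $A$ psd, and $G$ is sos.

For $n=5$ we isolate a fact that is needed twice.

**Lemma 4.** Let $n=5$, let $q_1,q_2\in I$ be independent, and let $T\subset\mathbb P^4$ be an irreducible surface of degree $4$ contained in $\{q_1=q_2=0\}$. Then $T=\{q_1=q_2=0\}$ as schemes, and $(q_1,q_2)$ is the prime ideal of $T$.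

*Proof.* By (c) $q_1,q_2$ are coprime, so the scheme $\{q_1=q_2=0\}$ is purely $2$-dimensional of degree $4$. It contains $T$, of degree $4$, so $T$ is its only component and has multiplicity $1$. The ring $\mathbb C[x]/(q_1,q_2)$ is Cohen–Macaulay, so it has no embedded primes. Being generically reduced along its only minimal prime, it is reduced. So $(q_1,q_2)$ is the prime ideal of $T$. $\square$

**The case $(n,m)=(5,2)$.** As before, $X$ lies in an intersection of two coprime quadrics and is nondegenerate, so $3\le\deg X\le4$.

**Degree 4.** We show $G\in S^2\langle q_1,q_2\rangle$ by using the ideal twice. Let $q_1,q_2\in I$ be independent. By Lemma 4 with $T=X$, $(q_1,q_2)$ is the prime ideal of $X$. As $G$ vanishes on $X$, $G=Aq_1+Bq_2$ with quadratic forms $A,B$, which we may take real. On $X$ we get $0=\nabla G=A\nabla q_1+B\nabla q_2$, and $\nabla q_1,\nabla q_2$ are independent at general points of $X$, since the scheme is reduced. So $A,B$ vanish on $X$, hence lie in the degree-$2$ part $\operatorname{span}(q_1,q_2)$ of the ideal, and $G=\sum_{i,j}a_{ij}q_iq_j$ with a constant real symmetric matrix. As $V$ is Zariski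 dense in $X$, the gradients are independent at some $v\in V$. So $(q_1,q_2)$ maps a neighborhood of $v$ onto a neighborhood of $0\in\mathbb R^2$. Since $G\ge0$, the quadratic form $(a_{ij})$ is $\ge0$ near $0$, hence psd, and $G$ is sos.

**Degree 3.** The idea is to reduce to Lemma 3 by hyperplane sections. $X$ is of minimal degree and codimension $2$, so exactly $\binom32=3$ independent quadrics contain it (Eisenbud–Harris, *On varieties of minimal degree (a centennial account)*), i.e. $k=3$. Let $H=\{\ell=0\}$ be a general real hyperplane. By Bertini $C_H=X\cap H$ is an irreducible cubic curve.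

It spans $H$: suppose it lies in a plane $\Pi\subset H$. Pick $x\in X\setminus H$. Then $\langle\Pi,x\rangle$ is a hyperplane, and $X\cap\langle\Pi,x\rangle$ is purely one-dimensional of degree $3$ and contains $C_H$, of degree $3$. So it equals $C_H$. But it contains $x\notin H$, a contradiction. So $C_H$ is a twisted cubic. It has real points: a general real plane in $H$ meets it in $3$ points, and the nonreal ones come in pairs.

The restriction $I\to\{\text{real quadratic forms on }H\text{ vanishing on }C_H\}$ is injective by (e), and both spaces have dimension $3$, so it is bijective. $G|_H$ is psd and singular along $C_H$. By Lemma 3, $G|_H=A(q|_H)$ with $A$ psd and $q=(q_1,q_2,q_3)$ a basis of $I$. So $G-A(q)=\ell c$ with a cubic form $c$, which is singular along $X$ by (f). For every general real hyperplane $H'$, $c|_{H'}$ is a cubic singular along the twisted cubic $C_{H'}$, so $c|_{H'}=0$ by Lemma 3. Thus $c$ is divisible by infinitely many pairwise nonproportional linear forms, so $c=0$. Hence $G=A(q)$ is sos.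

## 11. Curves in $\mathbb S^4$: degree at least seven is impossible

Let $(n,m)=(5,1)$. $X\subset\mathbb P^4$ is an irreducible nondegenerate curve, so its degree $d$ is at least $4$. By Lemma 2 it is odd, so $d\ge5$.

**Lemma 5.** If $m=1$ and $n\ge3$, no real line $L\subset\mathbb P^{n-1}$ has $L(\mathbb R)\subset V/\pm$.

*Proof.* $L(\mathbb R)$ would be a $1$-manifold inside the $1$-manifold $V/\pm$, hence open in it. So a nonempty open subset of $V$ would lie in a $2$-dimensional linear subspace, contradicting (a). $\square$

Assume $d\ge7$ in this section.

**Step 1: bound $k$.** We count quadrics on a hyperplane section. A general hyperplane section of $X$ consists of $d\ge7$ points in $\mathbb P^3$ in linearly general position, and they impose at least $7$ conditions on quadrics (Arbarello–Cornalba–Griffiths–Harris, *Geometry of Algebraic Curves I*, Ch. III §§1–2). The second part is easy to see: given $7$ of the points and one of them, split the other six into two triples. Each triple spans a plane not containing the chosen point, and the product of the two planes is a quadric through the six points missing the seventh.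 By (e), $k\le10-7=3$. So $k\in\{2,3\}$.

**Step 2: exclude $k=2$.** The idea is that two equations cannot cut out a curve in $\mathbb S^4$ unless the gradients are dependent all along it. Let $B_q$ be the bilinear form of $q$. Let $q_1,q_2$ be a basis of $I$. For $v\in V$ both gradients are orthogonal to $v$, i.e. tangent to $\mathbb S^4$. If they were independent, $V=Z(I)$ would be $2$-dimensional near $v$, a contradiction. So for every $v\in V$ there is $0\ne q_v\in I$ with $B_{q_v}(v,\cdot)=0$.

Fix $v$. The set $O_v=\{w\in V:B_{q_v}(w,\cdot)\ne0\}$ is open in $V$, and it is nonempty because $V$ spans $\mathbb R^5$ and $q_v\ne0$. Let $w\in O_v$. Then $q_w$ and $q_v$ are independent, as $w$ is in the radical of $q_w$ and not in that of $q_v$. So they span $I$. Moreover $B_{q_v}(v,w)=0$ and $B_{q_w}(v,w)=0$. Hence $B_q(v,w)=0$ for all $q\in I$. By (a) $O_v$ spans $\mathbb R^5$, so $B_q(v,\cdot)=0$ for all $q\in I$. This holds for every $v\in V$, and $V$ spans, so all $q\in I$ are $0$, a contradiction.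

**Step 3: exclude $k=3$.** We look at the surface cut out by two of the quadrics. Let $q_1,q_2,q_3$ be a basis of $I$. By (c) $\{q_1=q_2=0\}$ is purely $2$-dimensional of degree $4$. Let $T$ be an irreducible component containing $X$. It is nondegenerate, so $\deg T\in\{3,4\}$.

(i) Suppose $q_3=0$ on $T$. If $\deg T=4$, then by Lemma 4 $(q_1,q_2)$ is the prime ideal of $T$, so $q_3\in\operatorname{span}(q_1,q_2)$, a contradiction. If $\deg T=3$, then $\overline T=T$, because two distinct components of degree $3$ would exceed degree $4$. A general real plane $\mathbb P^2\subset\mathbb P^4$ meets $T$ in $3$ distinct points, and nonreal ones come in pairs, so it meets $T(\mathbb R)$. If $\dim T(\mathbb R)\le1$, then the planes meeting $T(\mathbb R)$ would form a set of dimension at most $1+4=5$ in the $6$-dimensional real Grassmannian of planes (the planes through a given point form a $4$-dimensional family), so a general real plane would miss it. Hence $\dim T(\mathbb R)=2$. But $q_1=q_2=q_3=0$ on $T$, so $T(\mathbb R)\subset Z(I)/\pm=V/\pm$, which has dimension $1$, a contradiction.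

(ii) Suppose $q_3\not\equiv0$ on $T$. Then $X$ is contained in $T\cap\{q_3=0\}$, a curve of degree $2\deg T\le8$. As $d\ge7$ is odd, $\deg T=4$ and $d=7$. So $T$ is the whole surface $\{q_1=q_2=0\}$, and it is real. The cycle $T\cdot\{q_3=0\}$ has degree $8$ and contains $X$, so $T\cdot\{q_3=0\}-X$ is effective, real and of degree $1$: it is a real line. Its real points are zeros of $q_1,q_2,q_3$, so they lie in $V/\pm$, contradicting Lemma 5.

So $d\ge7$ is impossible, and $d=5$.

## 12. Curves in $\mathbb S^4$: rational quintics are impossible

Let $\tilde X$ be the normalization of $X$, of genus $g$. It carries a line bundle of degree $5$ with $h^0\ge5$, as $X$ is nondegenerate in $\mathbb P^4$. If it were special, Clifford's theorem would give $h^0-1\le\frac52$. So it is nonspecial, $h^0=6-g\ge5$, and $g\le1$. If $g=1$, the linear system is complete of degree $5\ge2g+1$, hence very ample, and $X$ is a smooth elliptic normal quintic. This section shows that $g=0$ does not occur. Suppose $g=0$.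

**Step 1: set-up over $\mathbb R$.** We want $X$ as a projection of a rational normal quintic. A general real hyperplane meets $X$ in $5$ distinct smooth points, an odd number, so one is real and $\tilde X$ has a real point. Hence $\tilde X=\mathbb P^1$ over $\mathbb R$. Let $S_j$ be the space of binary forms of degree $j$. Pulling back linear forms, we see that $X$ is the image of a birational $\varphi:\mathbb P^1\to\mathbb P(W^*)$, where $W\subset S_5$ is a real $5$-dimensional base-point-free subspace. As $\dim S_5=6$, $W=\ker\lambda$ for some $\lambda\in S_5^*$.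

**Step 2: how badly $\varphi$ can fail to be an embedding.** For $P\in X$ the linear forms vanishing at $P$ form a $4$-dimensional subspace of $W$. These forms cannot all be divisible by a common form of degree $\ge3$, because the multiples of such a form in $S_5$ form a space of dimension $\le3$. We call this fact $(*)$. It has two consequences. First, no three distinct points of $\mathbb P^1$ have the same image. Second, let $d\varphi(t_1)=0$. Dividing by a form in $W$ that is nonzero at $t_1$, we get an affine chart in which
$$\varphi(t)-\varphi(t_1)=(t-t_1)^2c+O((t-t_1)^3),\qquad c\ne0 ;$$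
here $c\ne0$, since otherwise all forms vanishing at $\varphi(t_1)$ would be divisible by the third power of the linear form of $t_1$. Also, no other point is mapped to $\varphi(t_1)$, since otherwise all these forms would be divisible by the square of the linear form of $t_1$ times another linear form.

**Step 3: a special real line.** We produce a line on which $I$ is severely restricted. The linear map $S_3\to S_2^*$, $D\mapsto\lambda(D\,\cdot)$, goes from dimension $4$ to dimension $3$, so it has a nonzero real kernel element $D$. Then $DS_2\subset W$. The $3$-dimensional space $DS_2$ of linear forms cuts out a real line $L\subset\mathbb P^4$, and the linear forms on $L$ are $U=W/DS_2$, $\dim U=2$. A form $q\in I$ is an element of $S^2W$ whose image under multiplication $S^2W\to S_{10}$ is $0$. Multiplication sends the kernel $DS_2\cdot W$ of $S^2W\to S^2U$ into $DS_7$. So there is an induced map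
$$\mu:S^2U\to S_{10}/DS_7,$$
and $q|_L\in\ker\mu$ for all $q\in I$. If $\mu$ were injective, all $q\in I$ would vanish on $L$, so $L(\mathbb R)\subset Z(I)/\pm=V/\pm$, contradicting Lemma 5. So $\mu$ is not injective.

**Step 4: what non-injectivity of $\mu$ means.** We translate it into a double point or a cusp of $\varphi$. Work over $\mathbb C$, in a real affine coordinate $t$ of $\mathbb P^1$ in which the roots of $D$ are finite. Then $S_{10}/DS_7\cong\mathbb C[t]/(D)$: a polynomial of degree $\le10$ divisible by the cubic $D$ has a quotient of degree $\le7$. Likewise $U\subset S_5/DS_2\cong\mathbb C[t]/(D)$. As $W$ is base-point-free, a general element of $W$ vanishes at no root of $D$, so $U$ contains some $u_1$ that is a unit modulo $D$. Write $U=u_1\langle1,\tau\rangle$ with $\tau\in\mathbb C[t]/(D)$. Non-injectivity of $\mu$ means that $1,\tau,\tau^2$ are linearly dependent modulo $D$, i.e. $F(\tau)\equiv0$ modulo $D$ for some polynomial $F\ne0$ of degree $\le2$. Suppose $\tau$ took distinct values at distinct roots of $D$, and $\tau'\ne0$ at multiple roots. Then a root of multiplicity $\nu$ of $D$ would give a zero of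 $F$ of multiplicity $\ge\nu$, so $F$ would have three zeros counted with multiplicity, which is impossible. So one of the following holds.

(α) Two distinct roots $t_1,t_2$ of $D$ have the same $\tau$-value. The forms in $DS_2$ vanish at both, and on $U$ the evaluations at $t_1,t_2$ are proportional to $(1,\tau(t_1))=(1,\tau(t_2))$. So $\varphi(t_1)=\varphi(t_2)$.

(β) $\tau'(t_1)=0$ at a multiple root $t_1$ of $D$. In the chart obtained by dividing by $u_1$, the coordinates from $DS_2$ vanish to order $\ge2$ at $t_1$, and the remaining one is $\tau$ up to such terms. So $d\varphi(t_1)=0$.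

**Step 5: the real points of $X$.** This is needed to exploit that $V$ is a manifold. A real point of $X$ that is the image of a nonreal $t$ is also the image of $\bar t$. As $\varphi$ is birational, there are only finitely many points with several preimages. So $X(\mathbb R)=V/\pm$ is $\varphi(\mathbb P^1(\mathbb R))$ together with a finite set. The set $\varphi(\mathbb P^1(\mathbb R))$ is closed, so an additional point would be isolated in the $1$-manifold $V/\pm$. Hence $V/\pm=\varphi(\mathbb P^1(\mathbb R))$.

**Step 6: exclude (α) and (β).** Each subcase contradicts either $(*)$ or the manifold structure.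

* (α) with $t_2=\bar t_1$ nonreal. $P=\varphi(t_1)=\varphi(\bar t_1)$ is real, so by Step 5 $P=\varphi(t_3)$ with $t_3$ real. Three points have the same image, contradicting $(*)$.
* (α) with one root nonreal and the other real; this is the only other nonreal possibility for a real cubic $D$. The common image is real, so the conjugate of the nonreal root is mapped to it too. Again three points have the same image.
* (α) with $t_1,t_2$ real. $V/\pm$ is a $1$-manifold near $P=\varphi(t_1)=\varphi(t_2)$, and $\varphi$ is injective outside a finite set. Take small closed half-arcs, two starting at $t_1$ and two at $t_2$, pairwise disjoint except for common end points, and meeting that finite set only in $t_1,t_2$. Each is mapped continuously and injectively into an interval around $P$ in $V/\pm$. Such a map is monotone, so its image contains a one-sided neighborhood of $P$. There are four half-arcs and only two sides, so two of the images overlap in an interval. This gives infinitely many points with several preimages, a contradiction.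
* (β). A multiple root of a real cubic is real, since a nonreal one would come with its conjugate and force degree $\ge4$. So $t_1$ is real. By $(*)$, $t_1$ is the only preimage of $P=\varphi(t_1)$. By compactness of $\mathbb P^1(\mathbb R)$ and Step 5, $V/\pm$ near $P$ is therefore the image of a neighborhood of $t_1$ in $\mathbb P^1(\mathbb R)$. In a real affine chart $\varphi(t)-P=(t-t_1)^2c+O((t-t_1)^3)$ with $c\ne0$ real. So points of $V/\pm$ approach $P$ only from the direction $+c$. In a $1$-dimensional $C^1$ submanifold, points approach from two opposite directions, a contradiction.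

Hence $g=1$.

## 13. The elliptic normal quintic

Now $X\subset\mathbb P^4$ is a smooth curve of genus $1$ and degree $5$, embedded by a complete linear system.

**Step 1: five points in $\mathbb P^3$.** The aim is to describe the quadrics through a hyperplane section. Let $H=\{\ell=0\}$ be a general hyperplane and $\Gamma=X\cap H$. It consists of $5$ distinct points. Any four are independent: for a subdivisor $E\subset\Gamma$ of degree $4$, $\mathcal O_X(1)(-E)$ has degree $1$ on a curve of genus $1$, so $h^0(\mathcal O_X(1)(-E))=1=5-4$, and only one hyperplane contains $E$. So we can choose complex coordinates of $H$ with $\Gamma=\{e_1,e_2,e_3,e_4,(1,1,1,1)\}$. The quadratic forms through $\Gamma$ are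
$$\mathcal L=\Big\{\sum_{i<j}c_{ij}x_ix_j:\ \sum_{i<j}c_{ij}=0\Big\},\qquad\dim\mathcal L=5 .$$
On the other hand $h^0(\mathcal O_X(2))=10$ and there are $15$ independent quadratic forms on $\mathbb C^5$, so $k\ge5$. By (e), $I_{\mathbb C}\to\mathcal L$ is injective. So $k=5$ and this map is bijective. Let $q=(q_1,\dots,q_5)$ be a basis of $I$.

**Step 2: quartics singular along $\Gamma$ are quadratic in $\mathcal L$.** We compare dimensions. Let $p_{ij}$, $i<j\le4$, be six independent symbols and consider $S^2\langle p_{ij}\rangle\to\{\text{quartic forms}\}$ induced by $p_{ij}\mapsto x_ix_j$. Two different products of symbols have the same image only if it is $x_1x_2x_3x_4$, so the kernel consists of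
$$\alpha\,p_{12}p_{34}+\beta\,p_{13}p_{24}+\gamma\,p_{14}p_{23},\qquad\alpha+\beta+\gamma=0 .$$
View $\mathcal L$ as the kernel of the functional $\sum_{i<j}c_{ij}$ on $\langle p_{ij}\rangle$. An element of $S^2\langle p_{ij}\rangle$ lies in $S^2\mathcal L$ only if its contraction with this functional vanishes. The contraction of the element above is proportional to $\alpha(p_{12}+p_{34})+\beta(p_{13}+p_{24})+\gamma(p_{14}+p_{23})$, which vanishes only for $\alpha=\beta=\gamma=0$. So $S^2\mathcal L$, of dimension $15$, embeds into the space of quartics, and its image consists of quartics singular along $\Gamma$.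

The space of all quartics singular along $\Gamma$ also has dimension $15$. Singularity at $e_i$ excludes $x_i^4$ and $x_i^3x_j$. This leaves the monomials of degree $\le2$ in each variable: $6$ of type $x_i^2x_j^2$, $12$ of type $x_i^2x_jx_k$, and $x_1x_2x_3x_4$, in total $19$. The four gradient conditions at $(1,1,1,1)$ are independent: the monomials $x_i^2x_jx_k$ have there the gradients $2e_i+e_j+e_k$, whose differences include all $e_i-e_j$ and whose coordinate sum is $4\ne0$, so they span $\mathbb C^4$. Thus $19-4=15$, and every quartic singular along $\Gamma$ lies in the image of $S^2\mathcal L$.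

**Step 3: $G$ is a quadratic form in $q$.** We lift from $H$ to $\mathbb P^4$. By (d) $G|_H$ is singular along $\Gamma$, so $G|_H=A(q|_H)$ for some quadratic form $A$, by Steps 1 and 2. Thus $G-A(q)=\ell c$ with a cubic form $c$, singular along $X$ by (f). For a general hyperplane $H'$ use the coordinates of Step 1. Singularity of $c|_{H'}$ at $e_1,\dots,e_4$ excludes $x_i^3$ and $x_i^2x_j$, so $c|_{H'}=\sum_ic_i\prod_{j\ne i}x_j$. The $j$-th derivative at $(1,1,1,1)$ gives $\sum_{i\ne j}c_i=0$ for every $j$. So each $c_j$ equals $s=\sum_ic_i$, hence $s=4s$, $s=0$, and $c|_{H'}=0$. This holds for all general $H'$, so $c=0$ and $G=A(q)$. Since $G$ and $q$ are real, we may replace $A$ by its real part. So $A$ is real.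

**Step 4: $q$ is birational.** This will provide enough real values of $q$. The homogeneous ideal of a smooth curve of genus $g$ embedded by a complete linear system of degree $\ge2g+2$ is generated by quadrics (a textbook theorem); here $5\ge2g+2$. So the base scheme of the rational map $[q]:\mathbb P^4\dashrightarrow\mathbb P^4$ is $X$. Recall Fulton (*Intersection Theory*, Prop. 4.4): for a linear system of sections of a line bundle $\mathcal M$ on a $4$-dimensional variety $Y$ with base scheme $B$, the degree of the rational map onto its image times the degree of the image (to be read as $0$ if the image has dimension $<4$) is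
$$\int_Yc_1(\mathcal M)^4-\int_Bc(\mathcal M)^4\cap s(B,Y).$$
Here $\mathcal M=\mathcal O(2)$, $s(X,\mathbb P^4)=c(N)^{-1}\cap[X]$ with the normal bundle $N$, and $\deg N=5\cdot5+2g-2=25$ from $0\to T_X\to T_{\mathbb P^4}|_X\to N\to0$. With $h=c_1(\mathcal O(1))$,
$$\deg[q]\cdot\deg(\text{image})=2^4-\int_X(1+2h)^4\,(1-c_1(N))=16-(8\cdot5-25)=1 .$$
So the image has dimension $4$ and degree $1$, i.e. it is dense in $\mathbb P^4$, and $[q]$ is birational.

**Step 5: $A$ is psd.** By Step 4, for $y$ in a nonempty Zariski open subset the fibre of $[q]$ over $[y]$ in $\mathbb P^4\setminus X$ is exactly one point. Let $y\in\mathbb R^5$ be such a point. As $q$ and $y$ are real, the complex conjugate of the point in the fibre is in the fibre too, so the point is real: there are $x\in\mathbb R^5$ and $\lambda\in\mathbb R^*$ with $q(x)=\lambda y$. Hence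
$$A(y)=\lambda^{-2}A(q(x))=\lambda^{-2}G(x)\ge0 .$$
Such $y$ are dense in $\mathbb R^5$, so $A$ is psd and $G=A(q)$ is sos.

Sections 8 and 10–13 cover all cases with $n\le5$, so Theorem B is proved. $\square$
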